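\title{Positive separable infinity harmonic functions in cones need not be unique}

\begin{abstract}
Let $S$ be a proper $C^3$ subdomain of the unit sphere $S^{N-1}$. There is exactly one exponent $\beta_S>0$ for which the spherical problem associated with positive infinity harmonic functions $u(rx)=r^{-\beta}\psi(x)$ in the cone over $S$, vanishing on the lateral boundary, has a solution $\psi$. We ask whether $\psi$ is unique up to a constant factor. The answer is yes for $N=2$ and, in general, no for $N\ge3$. We show that $\beta_S=\pi^2/(4R(R+\pi))$, where $R$ is the inradius of $S$, and that the question is tied to the set $M$ of centers of the largest balls inscribed in $S$. If $M$ splits into disjoint compact pieces, the values of $\psi$ on the pieces can be prescribed independently within an interval. On the other hand, every solution is constant along rectifiable curves in $M$, which gives uniqueness for arcs, caps and equatorial bands.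
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
A function $u$ on an open subset of $\mathbb R^N$ is \emph{infinity harmonic} if
\[
\Delta_\infty u:=\tfrac12\nabla|\nabla u|^2\cdot\nabla u=0
\]
in the viscosity sense. For $u\in C^2$ we have $\Delta_\infty u=\sum_{i,j}u_{x_i}u_{x_j}u_{x_ix_j}$, so the equation says that the second derivative of $u$ in the direction of its own gradient vanishes. Dilations and constant multiples preserve the equation, so in a cone one looks first for homogeneous solutions.

Let $N\ge2$, let $\nabla'$ be the tangential gradient on the unit sphere $S^{N-1}\subset\mathbb R^N$, and let $S\subsetneq S^{N-1}$ be a \emph{$C^3$ subdomain}: $S$ is open and connected, $\partial S\neq\emptyset$ is a $C^3$ hypersurface, and $S$ lies locally on one side of it. For $N=2$ this means that $S$ is an open arc with two distinct endpoints. In the cone $C_S=\{rx: r>0,\ x\in S\}$ we look for infinity harmonic functions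
\[
u(rx)=r^{-\beta}\psi(x),\qquad \beta>0,
\]
that are positive in $C_S$ and vanish on $\partial C_S\setminus\{0\}$; they are singular at the vertex. If $\psi\in C^2$, then $|\nabla u|^2=r^{-2\beta-2}A$ with $A=\beta^2\psi^2+|\nabla'\psi|^2$, and splitting $\nabla$ into its radial and tangential parts gives
\[
\Delta_\infty u=r^{-3\beta-4}\Bigl(\beta(\beta+1)\psi A+\tfrac12\nabla'A\cdot\nabla'\psi\Bigr),\qquad
\tfrac12\nabla'A\cdot\nabla'\psi=\beta^2\psi|\nabla'\psi|^2+\tfrac12\nabla'|\nabla'\psi|^2\cdot\nabla'\psi .
\]
This leads to the spherical problem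
\begin{equation}\label{eq:main}
-\tfrac12\nabla'|\nabla'\psi|^2\cdot\nabla'\psi=\beta(2\beta+1)|\nabla'\psi|^2\psi+\beta^3(\beta+1)\psi^3\ \text{ in }S,\qquad \psi=0\ \text{ on }\partial S .
\end{equation}
A \emph{positive solution} of \eqref{eq:main} is a function $\psi\in C(\overline S)$ that is positive in $S$, is a viscosity solution of the equation in $S$ (the definition is recalled in Section~\ref{sec:tools}), and vanishes on $\partial S$. Both sides of the equation are homogeneous of degree three in $\psi$, so positive multiples of a positive solution are positive solutions, and $\beta$ plays the role of an eigenvalue.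

\begin{theorem}[{\cite[Theorem B]{BGV}}]\label{thm:known}
For every $C^3$ subdomain $S\subsetneq S^{N-1}$ there is a unique $\beta=\beta_S>0$ for which \eqref{eq:main} has a positive solution. The map $S\mapsto\beta_S$ is decreasing with respect to inclusion. One positive solution has the form $\psi=e^{-\beta_Sw}$, where $w$ is locally Lipschitz continuous in $S$ and tends to $\infty$ at $\partial S$.
\end{theorem}

Of this theorem we shall use only that at most one $\beta>0$ admits a positive solution. It is also known that uniqueness up to a constant factor holds among spherically radial solutions. The question of this paper, which we take from \cite{BGV}, is the general one: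

\begin{quote}
\emph{For $\beta=\beta_S$, are any two positive solutions of \eqref{eq:main} proportional, for every $N\ge2$ and every $C^3$ subdomain $S\subsetneq S^{N-1}$?}
\end{quote}

The linear analogue suggests that they are. The function $r^{-\beta}\psi$ is harmonic exactly when $-\Delta'\psi=\beta(\beta+2-N)\psi$, where $\Delta'$ is the Laplacian of the sphere; a positive $\psi$ vanishing on $\partial S$ is then a first Dirichlet eigenfunction, and the first eigenvalue of a connected domain is simple. Behind this lies the strong maximum principle: two ordered solutions that touch at an interior point coincide. There is, however, a reason for doubt. Equation \eqref{eq:main} contains only the second derivative of $\psi$ along its gradient. It is an ordinary differential equation along each gradient curve, these curves climb from $\partial S$ toward the top of $\psi$, and nothing obvious ties together two tops that lie far apart.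

\subsection{Results}
Let $\rho(x,y)=\arccos\langle x,y\rangle$ be the geodesic distance on $S^{N-1}$, let $\rho(x,A)$ be the distance from $x$ to a set $A$, and let $B_r(x)$ be the open geodesic ball. Put
\[
d(x)=\rho(x,\partial S)\quad(x\in\overline S),\qquad R=\max_{\overline S}d,\qquad M=\{x\in S: d(x)=R\}.
\]
Thus $R$ is the \emph{inradius} of $S$, and $M$ is the set of \emph{incenters}, the centers of the largest balls contained in $S$. Our answer to the question is the following.

\begin{theorem}\label{thm:answer}
Let $N\ge3$, let $\varepsilon,\kappa>0$ with $\varepsilon+\kappa<\pi/2$, and let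
\[
S=\{(\cos\theta\,\omega,\sin\theta):\ \omega\in S^{N-2},\ |\theta|<h(\omega)\},\qquad h(\omega)=\varepsilon+\kappa\,\omega_1^2 .
\]
Then $S$ is a subdomain with real-analytic boundary, and \eqref{eq:main} with $\beta=\beta_S$ has two positive solutions that are not proportional. For $N=2$ and every $S$, any two positive solutions are proportional.
\end{theorem}

So uniqueness for all $S$ holds exactly when $N=2$. Theorem~\ref{thm:answer} follows from three results on an arbitrary $C^3$ subdomain $S$. The first identifies the exponent.

\begin{theorem}\label{thm:exponent}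
For every $S$,
\[
\beta_S=\frac{\pi^2}{4R(R+\pi)} .
\]
\end{theorem}

For a hemisphere, $R=\pi/2$ and $\beta_S=1/3$; since $R<\pi$, always $\beta_S>1/8$. The exponent depends neither on $N$ nor on the shape of $S$ beyond its inradius. For instance, if $R<\pi/2$, the band of latitudes $|\theta|<R$ and a cap of radius $R$ centered on the equator, which the band contains, have the same exponent; so the monotonicity in Theorem~\ref{thm:known} is not strict. A domain with two bulges of the same inradius thus has the exponent of a cap inscribed in either bulge, and one may ask how freely the heights of $\psi$ in the two bulges can be chosen.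

\begin{theorem}\label{thm:pieces}
Let $M=M_1\cup\dots\cup M_m$ with $M_i$ nonempty, compact and pairwise disjoint. There is $B_0\in(0,1)$ such that for every $(c_1,\dots,c_m)\in(B_0,1]^m$ problem \eqref{eq:main} with $\beta=\beta_S$ has a positive solution with $\psi=c_i$ on $M_i$ for all $i$. In particular, if $M$ is disconnected, uniqueness up to a constant factor fails.
\end{theorem}

The last result is a partial converse. It involves an explicit increasing function $F:[0,R]\to[0,1]$ with $F(0)=0$ and $F(R)=1$, which depends only on $R$ and is defined in \eqref{eq:F}; it is the profile of the solution on an arc of length $2R$.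

\begin{theorem}\label{thm:rigid}
Let $\psi$ be a positive solution of \eqref{eq:main} with $\beta=\beta_S$. Then:
\begin{enumerate}
\item[(a)] $\psi(x)\ge\psi(z)\,F(R-\rho(x,z))$ for $z\in M$ and $\rho(x,z)<R$;
\item[(b)] $\psi\le(\max\psi)\,F(d)$; in particular, the maximum of $\psi$ is attained only on $M$;
\item[(c)] $\psi$ is constant along every rectifiable curve contained in $M$;
\item[(d)] if any two points of $M$ are joined by a rectifiable curve in $M$, and $d(x)+\rho(x,M)=R$ for all $x\in S$, then $\psi=(\max\psi)\,F(d)$, so that uniqueness up to a constant factor holds. This covers spherical caps, all arcs $(N=2)$, and the bands $|\theta|<R<\pi/2$ $(N\ge3)$.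
\end{enumerate}
\end{theorem}

\subsection{The mechanism}
The profile $F$ has a flat top of order $4/3$: $\log F(R-t)$ is comparable to $-t^{4/3}$ for small $t$. Part (a) of Theorem~\ref{thm:rigid} therefore gives $|\log\psi(z)-\log\psi(z')|\le k\,\rho(z,z')^{4/3}$ for nearby incenters $z,z'$. Along a curve in $M$ we may use this inequality on arbitrarily short steps, and since $4/3>1$ it forces $\psi$ to be constant. Across a gap in $M$ the step cannot be shortened, and the inequality leaves room. Theorem~\ref{thm:pieces} says that the room can really be used.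

Section~\ref{sec:profile} computes $F$ on an arc and builds from it two families of radial barriers. Section~\ref{sec:perron} produces a solution between any ordered pair of barriers, and Section~\ref{sec:exponent} applies this to the simplest pair, which gives Theorem~\ref{thm:exponent}. Theorems~\ref{thm:rigid}, \ref{thm:pieces} and \ref{thm:answer} are proved in Sections~\ref{sec:rigid}, \ref{sec:pieces} and \ref{sec:example}.

\section{Distance functions and viscosity solutions}\label{sec:tools}

From now on all functions live on the sphere, $\nabla=\nabla'$, $D^2$ is the covariant Hessian, and for $\varphi\in C^2$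
\[
\Delta_\infty\varphi=\tfrac12\nabla|\nabla\varphi|^2\cdot\nabla\varphi=D^2\varphi(\nabla\varphi,\nabla\varphi),\qquad
g(t,q)=\beta(2\beta+1)|q|^2t+\beta^3(\beta+1)t^3 .
\]
The equation in \eqref{eq:main} reads $-\Delta_\infty\psi=g(\psi,\nabla\psi)$. For $t\ge0$ the function $g$ is nonnegative and strictly increasing in $t$, and $g(ct,cq)=c^3g(t,q)$, $\Delta_\infty(c\varphi)=c^3\Delta_\infty\varphi$.

\subsection{Geometry}
That $S$ lies locally on one side of $\partial S$ means that near each $y\in\partial S$ there is a $C^3$ function $\chi$ with $\nabla\chi(y)\ne0$ such that $S=\{\chi>0\}$ and $\partial S=\{\chi=0\}$ near $y$; the inner unit normal is $\nu(y)=\nabla\chi(y)/|\nabla\chi(y)|$. In particular the open set $S^{N-1}\setminus\overline S$ is not empty. Given $x\in S$, it contains a point other than $-x$, and the minimizing geodesic from $x$ to that point has length less than $\pi$ and meets $\partial S$. Hence $d(x)<\pi$, and $0<R<\pi$. The function $d$ is $1$-Lipschitz, and $M$ is a nonempty compact subset of $S$. For $z\in M$ the ball $B_R(z)$ is connected, contains $z$ and misses $\partial S$,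 so $B_R(z)\subset S$.

The function $\rho_y=\rho(\cdot,y)$ is smooth on $\{0<\rho_y<\pi\}$, and $|\nabla\rho_y|=1$ there. If $\Psi$ is a $C^2$ function of one variable, then $|\nabla\Psi(\rho_y)|^2=\Psi'(\rho_y)^2$ has gradient $2\Psi'\Psi''\nabla\rho_y$, so
\begin{equation}\label{eq:radial}
\Delta_\infty\Psi(\rho_y)=\Psi'(\rho_y)^2\,\Psi''(\rho_y),\qquad |\nabla\Psi(\rho_y)|=|\Psi'(\rho_y)|\qquad\text{where }0<\rho_y<\pi .
\end{equation}
The dimension does not enter: a solution of the one-dimensional equation gives radial solutions in every dimension.

\subsection{Viscosity solutions}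
A $C^2$ function $\varphi$ defined near $x_0$ \emph{touches $v$ from below} (\emph{from above}) at $x_0$ if $\varphi(x_0)=v(x_0)$ and $\varphi\le v$ ($\varphi\ge v$) near $x_0$. A continuous function $v\ge0$ on $S$ is a \emph{supersolution} if
\begin{equation}\label{eq:super}
-\Delta_\infty\varphi(x_0)\ge g(v(x_0),\nabla\varphi(x_0))
\end{equation}
whenever $\varphi$ touches $v$ from below at a point $x_0\in S$, and a \emph{subsolution} if
\begin{equation}\label{eq:sub}
-\Delta_\infty\varphi(x_0)\le g(v(x_0),\nabla\varphi(x_0))
\end{equation}
whenever $\varphi$ touches $v$ from above at a point $x_0\in S$. A \emph{viscosity solution} is both. We use four elementary facts.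
\begin{enumerate}
\item[(V1)] \emph{Smooth functions.} If $\varphi$ touches a $C^2$ function $w$ from below at $x_0$, then $w-\varphi$ has a local minimum there, so $\nabla\varphi=\nabla w$, $D^2\varphi\le D^2w$ and $-\Delta_\infty\varphi\ge-\Delta_\infty w$ at $x_0$. For touching from above the inequalities are reversed.
\item[(V2)] \emph{Transfer.} If $v\le w$ near $x_0$ and $v(x_0)=w(x_0)$, then a function touching $v$ from below at $x_0$ touches $w$ from below, and a function touching $w$ from above touches $v$ from above. In particular, the minimum of two supersolutions is a supersolution.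
\item[(V3)] \emph{Strict touching.} The function $\rho_{x_0}^4$ is smooth near $x_0$ (in normal coordinates it is $|\xi|^4$), and its gradient and Hessian vanish at $x_0$. Replacing $\varphi$ by $\varphi\mp\rho_{x_0}^4$ changes neither side of \eqref{eq:super} or \eqref{eq:sub}, so we may assume $|v-\varphi|\ge\rho_{x_0}^4$ near $x_0$.
\item[(V4)] \emph{Flat test functions.} If $\nabla\varphi(x_0)=0$, then $\Delta_\infty\varphi(x_0)=0$. So \eqref{eq:sub} holds, while \eqref{eq:super} fails if $v(x_0)>0$.
\end{enumerate}
By (V4) no $C^2$ function can touch a positive solution from below at a maximum point. A solution must fall away from its maximum faster than quadratically in some direction; the exponent $4/3$ found next makes this precise.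

\section{The arc and the profile $F$}\label{sec:profile}

\subsection{A formal computation on an arc}
Let $N=2$ and parametrize an arc of length $2R$ by arc length $s\in(0,2R)$. The equation is
\begin{equation}\label{eq:ode}
-\psi'^2\psi''=\beta(2\beta+1)\psi'^2\psi+\beta^3(\beta+1)\psi^3 .
\end{equation}
Since it is homogeneous, the logarithmic derivative $P=\psi'/(\beta\psi)$ satisfies an equation of first order. Indeed $\psi'=\beta P\psi$ and $\psi''=\beta(P'+\beta P^2)\psi$, and dividing \eqref{eq:ode} by $\beta^3\psi^3$ shows that it is equivalent to $-P^2(P'+\beta P^2)=(2\beta+1)P^2+\beta+1$, that is,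
\begin{equation}\label{eq:P}
P^2P'=-H(P),\qquad H(p)=\beta p^4+(2\beta+1)p^2+\beta+1=(1+p^2)(1+\beta+\beta p^2).
\end{equation}
At the endpoint $s=0$, where $\psi$ vanishes, $P$ starts from $+\infty$, and it decreases. At the maximum of $\psi$ it should reach $0$: a corner at the maximum would be touched from above by functions with $\varphi'\ne0$ and $\varphi''$ as negative as we like, against \eqref{eq:sub}. By \eqref{eq:P} the length needed to bring $P$ from $+\infty$ down to $0$ is $\int_0^\infty q^2/H(q)\,dq$. The descent to the other endpoint is the mirror image, so this length must be $R$. From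
\begin{equation}\label{eq:partial}
\frac{q^2}{H(q)}=\frac{1+\beta}{1+\beta+\beta q^2}-\frac1{1+q^2}
\qquad\text{we get}\qquad
\int_0^\infty\frac{q^2}{H(q)}\,dq=\frac\pi2\Bigl(\sqrt{\frac{1+\beta}{\beta}}-1\Bigr),
\end{equation}
and this equals $R$ exactly when $1/\beta=(1+2R/\pi)^2-1$, that is, when
\[
\beta=\beta(R):=\frac{\pi^2}{4R(R+\pi)} .
\]
This is the formula of Theorem~\ref{thm:exponent}. We now turn the computation into a definition.

\subsection{The profile}
Return to a general $S$ with inradius $R$, and let $\beta=\beta(R)$ from here on. Put $T(p)=\int_p^\infty q^2/H(q)\,dq$. By \eqref{eq:partial}, $T$ is a decreasing continuous bijection from $[0,\infty)$ onto $(0,R]$, and $T'(p)=-p^2/H(p)<0$ for $p>0$. Its inverse $P:(0,R]\to[0,\infty)$ is continuous and decreasing, smooth on $(0,R)$, satisfies \eqref{eq:P} there, and $P(R)=0$. Define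
\begin{equation}\label{eq:F}
F(s)=\exp\Bigl(-\beta\int_s^RP(\sigma)\,d\sigma\Bigr)\quad(0<s\le R),\qquad F(0)=0 .
\end{equation}

\begin{lemma}\label{lem:F}
The function $F$ has the following properties.
\begin{enumerate}
\item[(F1)] $F\in C[0,R]\cap C^1(0,R]\cap C^2(0,R)$, $F(R)=1$, $F'>0$ on $(0,R)$, and $F'(R)=0$.
\item[(F2)] $F$ solves \eqref{eq:ode} on $(0,R)$.
\item[(F3)] If $0<\tau<R$ and $0\le s\le R-\tau$, then $F(s)\le F(R-\tau)\,F(s+\tau)$.
\item[(F4)] There are $k_0,k_1>0$ such that $F(R-t)\le e^{-k_0t^{4/3}}$ for $0\le t\le R$ and $F(R-t)\ge e^{-k_1t^{4/3}}$ for $0\le t\le R/2$.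
\end{enumerate}
\end{lemma}

\begin{proof}
We have $F'=\beta PF$ on $(0,R]$, which gives (F1) except for continuity at $0$. For the latter we note the closed form
\[
F(T(p))=(1+p^2)^{\beta/2}\Bigl(1+\frac{\beta}{1+\beta}\,p^2\Bigr)^{-(1+\beta)/2}\qquad(p\ge0).
\]
Both sides are continuous and equal $1$ at $p=0$. For $p>0$ the logarithmic derivative of the left side is $\beta p\,T'(p)=-\beta p^3/H(p)$, and that of the right side is $\beta p\bigl(\frac1{1+p^2}-\frac{1+\beta}{1+\beta+\beta p^2}\bigr)$, which is the same by \eqref{eq:partial}. The right side is $O(1/p)$ as $p\to\infty$, and $p=P(s)\to\infty$ as $s\to0$, so $F(s)\to0$.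

Property (F2) holds because $F'/(\beta F)=P$ solves \eqref{eq:P}, which is equivalent to \eqref{eq:ode}.

Property (F3) expresses the concavity of $\log F$. It is trivial for $s=0$. For $s>0$ the quantity $\log F(s+\tau)-\log F(s)=\beta\int_s^{s+\tau}P$ is nonincreasing in $s$, because $P$ is decreasing, so it is at least its value $-\log F(R-\tau)$ at $s=R-\tau$.

For (F4), equation \eqref{eq:P} says $(P^3)'=-3H(P)$, so $P(s)^3=3\int_s^RH(P)$. Since $H$ is increasing on $[0,\infty)$ with $H(0)=1+\beta$, we get $P(s)^3\ge3(1+\beta)(R-s)$ on $(0,R]$ and $P(s)^3\le3H(P(R/2))(R-s)$ on $[R/2,R]$. Insert these bounds in \eqref{eq:F} and use $\int_{R-t}^R(R-\sigma)^{1/3}d\sigma=\frac34t^{4/3}$.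
\end{proof}

\subsection{Bumps and ramps}
By \eqref{eq:radial}, (F2) and homogeneity, for all constants $a\in\mathbb R$ and $c>0$,
\begin{equation}\label{eq:classical}
cF(a+\rho_y)\ \text{ and }\ cF(a-\rho_y)\ \text{ are $C^2$ solutions of }-\Delta_\infty w=g(w,\nabla w)
\end{equation}
on the open sets where $0<\rho_y<\pi$ and the argument of $F$ lies in $(0,R)$. Two choices will serve as building blocks: the \emph{bump} centered at $z$ and the \emph{ramp} based at $y$,
\[
\Phi_z=F\bigl((R-\rho_z)_+\bigr),\qquad W_y=F\bigl(\min\{\rho_y,R\}\bigr).
\]
The bump falls from $1$ at $z$ to $0$ on $\partial B_R(z)$; the ramp rises from $0$ at $y$ to $1$ on $\partial B_R(y)$. Both are continuous on the sphere. What matters is their behavior at the points where they are not $C^2$.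

\begin{lemma}\label{lem:blocks}
Let $c>0$ and $y,z,x_0\in S^{N-1}$.
\begin{enumerate}
\item[(i)] If $\varphi$ touches $v=c\Phi_z$ from above at $x_0$, then \eqref{eq:sub} holds.
\item[(ii)] If $\varphi$ touches $v=cW_y$ from below at $x_0$ and $0<\rho(x_0,y)\le R$, then \eqref{eq:super} holds. In fact, if $\rho(x_0,y)=R$, no such $\varphi$ exists.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $0<\rho(x_0,z)<R$, use \eqref{eq:classical} and (V1). If $\rho(x_0,z)\ge R$, then $\varphi\ge0=\varphi(x_0)$ near $x_0$, so $\nabla\varphi(x_0)=0$ and (V4) applies. If $x_0=z$, then (F4) and $e^{-a}\ge1-a$ give $\varphi-\varphi(z)\ge-ck_1\rho_z^{4/3}$ near $z$, so again $\nabla\varphi(z)=0$.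

(ii) If $\rho(x_0,y)<R$, use \eqref{eq:classical} and (V1). Let $\rho(x_0,y)=R$ and suppose that $\varphi$ exists. Then $\varphi\le c=\varphi(x_0)$ near $x_0$, so $\nabla\varphi(x_0)=0$. Let $\gamma$ be the unit-speed minimizing geodesic from $x_0$ to $y$, so that $\rho_y(\gamma(t))=R-t$. By Taylor's formula, (F4) and $e^{-a}\le1-a/2$ for $0\le a\le1$, there is a constant $C$ such that for small $t>0$
\[
c-Ct^2\le\varphi(\gamma(t))\le cF(R-t)\le c-\tfrac12ck_0t^{4/3}.
\]
This is impossible as $t\to0$.
\end{proof}

The restriction $\rho(x_0,y)\le R$ in (ii) is necessary: beyond $\partial B_R(y)$ the ramp is a positive constant, which is not a supersolution by (V4). Much of the work in Section~\ref{sec:pieces} comes from the fact that ramps end.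

\section{A solution between two barriers}\label{sec:perron}

The results of this section hold for every $\beta>0$. Perron's method builds a solution as an infimum of supersolutions, and the continuity of the infimum is usually derived from a comparison principle. None is available here, since $\psi$ and $2\psi$ have the same boundary values. A Harnack inequality takes its place: it makes bounded supersolutions locally equi-Lipschitz.

\begin{lemma}\label{lem:harnack}
Let $v\ge0$ be a supersolution in $S$ and let $\overline{B_r(y)}\subset S$, $0<r<\pi$. Then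
\[
v(x)\ge v(y)\bigl(1-\rho(x,y)/r\bigr)\qquad\text{for }x\in B_r(y).
\]
Consequently, if $v>0$ at one point, then $v>0$ in $S$; and if $v\le1$ and $\overline{B_{2r}(x_0)}\subset S$, then $v$ is $(1/r)$-Lipschitz on $B_{r/2}(x_0)$.
\end{lemma}

\begin{proof}
Let $a=v(y)>0$; otherwise there is nothing to prove. The linear function $a(1-\rho_y/r)$ has $\Delta_\infty=0$, and we perturb it to make the sign strict. Let $\epsilon>0$ and $\eta(t)=a(1-t/r)-\epsilon+kt^2$, with $k>0$ so small that $kr^2<\epsilon$ and $2kr<a/r$. Then $\eta(0)<a$, $\eta(r)<0$, $\eta'<0$ on $[0,r]$, and $\Delta_\infty\eta(\rho_y)=2k\eta'^2>0$ for $0<\rho_y\le r$ by \eqref{eq:radial}. Suppose $\mu=\min_{\overline{B_r(y)}}(v-\eta(\rho_y))\le0$. Since $v-\eta(\rho_y)>0$ at $y$ and on $\partial B_r(y)$, the minimum is attained at a point $x^*$ with $0<\rho(x^*,y)<r$. There $\eta(\rho_y)+\mu$ touches $v$ from below, and \eqref{eq:super} gives $-\Delta_\infty\eta(\rho_y)(x^*)\ge g\ge0$, a contradiction. So $v>\eta(\rho_y)$; let $k\to0$ and then $\epsilon\to0$.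

The set $\{v>0\}$ is open. It is relatively closed in $S$: if $y_n\to x_0\in S$, $v(y_n)>0$ and $\overline{B_{2r}(x_0)}\subset S$, then for large $n$ we have $x_0\in B_r(y_n)$ and $\overline{B_r(y_n)}\subset S$, so $v(x_0)>0$. As $S$ is connected, $\{v>0\}$ is empty or equal to $S$. Finally, for $x,y\in B_{r/2}(x_0)$ we have $\rho(x,y)<r$ and $\overline{B_r(y)}\subset S$, so $v(y)-v(x)\le v(y)\rho(x,y)/r\le\rho(x,y)/r$; exchange $x$ and $y$.
\end{proof}

\begin{proposition}\label{prop:perron}
Let $L,U\in C(\overline S)$ satisfy $0\le L\le U\le1$, $U=0$ on $\partial S$ and $L\not\equiv0$. Suppose that $L$ is a subsolution and $U$ a supersolution in $S$. Let $\mathcal V$ be the set of supersolutions $v$ in $S$ with $L\le v\le U$. Then $\psi=\inf_{v\in\mathcal V}v$, extended by $0$ to $\partial S$, is a positive solution of \eqref{eq:main} with $L\le\psi\le U$.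
\end{proposition}

\begin{proof}
The set $\mathcal V$ contains $U$. By Lemma~\ref{lem:harnack} every point of $S$ has a neighborhood on which all $v\in\mathcal V$ are Lipschitz with the same constant, so $\psi$ is continuous in $S$. Since $0\le\psi\le U$ and $U$ vanishes continuously on $\partial S$, we have $\psi\in C(\overline S)$.

\emph{$\psi$ is a supersolution.} Let $\varphi$ touch $\psi$ from below at $x_0$, with $\psi-\varphi\ge\rho_{x_0}^4$ on a small closed ball $\overline B\subset S$ centered at $x_0$, by (V3). Take $v_n\in\mathcal V$ with $v_n(x_0)\to\psi(x_0)$, and let $x_n$ minimize $v_n-\varphi$ on $\overline B$, with minimum $\mu_n$. Then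
\[
\rho(x_n,x_0)^4\le(\psi-\varphi)(x_n)\le\mu_n\le(v_n-\varphi)(x_0)\to0 .
\]
Hence $x_n\to x_0$ and $v_n(x_n)=\varphi(x_n)+\mu_n\to\psi(x_0)$. For large $n$ the point $x_n$ is interior to $\overline B$ and $\varphi+\mu_n$ touches $v_n$ from below there, so $-\Delta_\infty\varphi(x_n)\ge g(v_n(x_n),\nabla\varphi(x_n))$. Let $n\to\infty$.

\emph{$\psi$ is a subsolution.} Suppose not: some $\varphi$ touches $\psi$ from above at $x_0$, with $\varphi-\psi\ge\rho_{x_0}^4$ near $x_0$, and $-\Delta_\infty\varphi(x_0)>g(\psi(x_0),\nabla\varphi(x_0))$. If $\psi(x_0)=L(x_0)$, then $\varphi$ touches $L$ from above by (V2), and \eqref{eq:sub} for $L$ is violated. So $\varphi(x_0)>L(x_0)$. By continuity there is $s>0$ such that $\overline{B_s(x_0)}\subset S$ and, on this closed ball, $\varphi-\psi\ge\rho_{x_0}^4$, $\varphi>L$ and $-\Delta_\infty\varphi>g(\varphi,\nabla\varphi)$. Choose $0<\delta<s^4$ with $\varphi-\delta>L\ge0$ on the closed ball. As $g$ increases in $t$, $-\Delta_\infty\varphi>g(\varphi-\delta,\nabla\varphi)$, so $\varphi-\delta$ is a supersolution in $B_s(x_0)$ by (V1). Let $v=\min\{\psi,\varphi-\delta\}$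 in $B_s(x_0)$ and $v=\psi$ elsewhere. Where $\delta^{1/4}<\rho_{x_0}\le s$ we have $\varphi-\delta>\psi$, so $v=\psi$ near $\partial B_s(x_0)$. Thus $v$ is continuous, a supersolution by (V2), and $L\le v\le\psi\le U$. Then $v\in\mathcal V$, while $v(x_0)=\psi(x_0)-\delta$, a contradiction.

\emph{Positivity.} $\psi\ge L$ is positive somewhere, hence everywhere in $S$ by Lemma~\ref{lem:harnack}.
\end{proof}

\section{The exponent}\label{sec:exponent}

The simplest pair of barriers is the largest of the bumps centered on $M$ and the smallest of the ramps based on $\partial S$.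

\begin{proof}[Proof of Theorem~\ref{thm:exponent}]
Let $\beta=\beta(R)$ and, on $\overline S$,
\[
L=\max_{z\in M}\Phi_z=F\bigl((R-\rho(\cdot,M))_+\bigr),\qquad U=F(d).
\]
Both are continuous with values in $[0,1]$, $U=0$ on $\partial S$, and $L=1$ on $M$. For $x_0\in S$ let $z\in M$ be nearest to $x_0$; then $L\ge\Phi_z$ with equality at $x_0$, so $L$ is a subsolution by (V2) and Lemma~\ref{lem:blocks}(i). Let $y\in\partial S$ be nearest to $x_0$; then $0<\rho(x_0,y)\le R$, and $d\le\min\{\rho_y,R\}$ gives $U\le W_y$ with equality at $x_0$, so $U$ is a supersolution by (V2) and Lemma~\ref{lem:blocks}(ii). Finally, $d(x)\ge d(z)-\rho(x,z)=R-\rho(x,z)$ for $z\in M$, and $d\ge0$, so $L\le U$.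

Proposition~\ref{prop:perron} gives a positive solution of \eqref{eq:main} with exponent $\beta(R)$, equal to $1$ on $M$. By the uniqueness of the exponent in Theorem~\ref{thm:known}, $\beta_S=\beta(R)$.
\end{proof}

The proof shows why the inradius is the right length. The bumps have radius $R$ and fit under $U$ because $d\ge R$ at their centers; the ramps have length $R$ and $U$ is a supersolution because $d\le R$ everywhere.

\section{Bounds for all solutions and rigidity along $M$}\label{sec:rigid}

We now show that every positive solution, however obtained, lies between multiples of bumps and ramps. In place of a comparison principle we use homogeneity and compare by quotients, which works against strict barriers.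

\begin{lemma}\label{lem:quotient}
Let $\psi$ be a positive solution of \eqref{eq:main}, let $D\subset S$ be open and nonempty, and let $w\in C(\overline D)\cap C^2(D)$ be positive on $\overline D$.
\begin{enumerate}
\item[(i)] If $-\Delta_\infty w<g(w,\nabla w)$ in $D$ and $\psi\ge w$ on $\partial D$, then $\psi\ge w$ in $D$.
\item[(ii)] If $-\Delta_\infty w>g(w,\nabla w)$ in $D$ and $\psi\le w$ on $\partial D$, then $\psi\le w$ in $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $\lambda=\min_{\overline D}\psi/w<1$, the minimum is attained at some $x^*\in D$, and $\lambda>0$ because $\psi(x^*)>0$. The function $\lambda w$ touches $\psi$ from below at $x^*$, so $-\lambda^3\Delta_\infty w\ge g(\lambda w,\lambda\nabla w)=\lambda^3g(w,\nabla w)$ at $x^*$, a contradiction. (ii) If $\lambda=\max_{\overline D}\psi/w>1$, the maximum is attained at some $x^*\in D$, the function $\lambda w$ touches $\psi$ from above there, and $-\lambda^3\Delta_\infty w\le\lambda^3g(w,\nabla w)$ at $x^*$, a contradiction.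
\end{proof}

Strict barriers are easy to make: since $g$ is strictly increasing in $t$, adding a positive constant to a $C^2$ solution puts it in case (i), and subtracting one, as long as the result stays positive, puts it in case (ii).

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
By Theorem~\ref{thm:exponent}, $\beta=\beta(R)$.

(a) Fix $z\in M$. As $\psi$ may vanish on $\partial B_R(z)$, we work on a smaller ball. Let $0<r<R$, $0<a<\min_{\overline{B_r(z)}}\psi$, $D=B_r(z)\setminus\{z\}$, and
\[
w=cF(r-\rho_z)+a,\qquad c=\frac{\psi(z)-a}{F(r)}>0 .
\]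
The boundary of $D$ consists of $z$, where $w=\psi$, and of $\partial B_r(z)$, where $w=a<\psi$. In $D$, \eqref{eq:classical} gives $-\Delta_\infty w=g(w-a,\nabla w)<g(w,\nabla w)$. By Lemma~\ref{lem:quotient}(i), $\psi\ge w$ in $D$. Letting $a\to0$ gives $\psi\ge\psi(z)F(r-\rho_z)/F(r)$ on $B_r(z)$, and $r\to R$ gives (a).

(b) Normalize $\max\psi=1$ and fix $y\in\partial S$. The barrier has to be positive at $y$ after a constant is subtracted, so we shift the ramp. Let $0<s<R$, $0<a<F(s)$, $D=S\cap B_{R-s}(y)$, and
\[
w=K\bigl(F(\rho_y+s)-a\bigr),\qquad K=\frac1{1-a}.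
\]
Then $w\ge K(F(s)-a)>0$ on $\overline D$. A point of $\partial D$ lies on $\partial S$, where $\psi=0<w$, or on $\partial B_{R-s}(y)$, where $\psi\le1=w$. In $D$ we have $0<\rho_y<R-s$, so \eqref{eq:classical} gives $-\Delta_\infty w=g(w+Ka,\nabla w)>g(w,\nabla w)$. By Lemma~\ref{lem:quotient}(ii), $\psi\le w$ in $D$. Letting $a\to0$ and then $s\to0$ gives $\psi(x)\le F(\rho(x,y))$ for $x\in S$ with $\rho(x,y)<R$. For $x\in S\setminus M$ take $y$ nearest to $x$ to get $\psi(x)\le F(d(x))<1$. On $M$ we have $\psi\le1=F(d)$.

(c) Let $z,z'\in M$ with $t=\rho(z,z')\le R/2$. By (a) and (F4), $\psi(z')\ge\psi(z)e^{-k_1t^{4/3}}$, and by symmetry $|\log\psi(z)-\log\psi(z')|\le k_1t^{4/3}$. Take two points of a rectifiable curve in $M$, let $\ell$ be the length of the part between them, and cut this part into $n$ arcs of length $\ell/n\le R/2$. The values of $\log\psi$ at the two points differ by at most $nk_1(\ell/n)^{4/3}$, which tends to $0$ as $n\to\infty$.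

(d) Normalize $\max\psi=1$. By (b) the maximum is attained at a point of $M$, so $\psi=1$ on $M$ by (c) and the first hypothesis. Let $x\in S$ and let $z\in M$ be nearest to $x$. By the second hypothesis $\rho(x,z)=R-d(x)<R$, so (a) and (b) give $F(d(x))\le\psi(x)\le F(d(x))$.

It remains to check the examples. Let $S=B_r(z)$ with $r<\pi$; for $N=2$ every $S$ has this form. The triangle inequality gives $d(x)\ge r-\rho(x,z)$, and equality follows by extending the geodesic from $z$ through $x$ to length $r$. So $R=r$, $M=\{z\}$ and $d+\rho(\cdot,M)=R$. For the band $|\theta|<r<\pi/2$, the latitude $\theta$ is $1$-Lipschitz, since $\pi/2-\theta$ is the distance to the north pole, and it changes at unit speed along meridians. Hence $d=r-|\theta|$, $R=r$, $M$ is the equator $S^{N-2}$, and $\rho(\cdot,M)=|\theta|$. For $N\ge3$ any two points of the equator are joined by an arc of a great circle in it.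
\end{proof}

The second hypothesis in (d) says exactly that the barriers $L$ and $U$ of Section~\ref{sec:exponent} coincide, because $F$ is strictly increasing and $d>0$ in $S$.

\section{Prescribing the values on the pieces of $M$}\label{sec:pieces}

\subsection{Two incenters}
To see what is needed, let $M=\{z_1,z_2\}$ and try to get $\psi(z_1)=1$ and $\psi(z_2)=B<1$. The lower barrier is no problem: $L=\max\{\Phi_{z_1},B\Phi_{z_2}\}$. The upper barrier must equal $B$ at $z_2$ and $1$ at $z_1$. Since we can only form minima, and $\min\{F(d),BF(d)\}=BF(d)$, ramps of height $B$ can be allowed only from a part of $\partial S$, one that contains the boundary points nearest to $z_2$. Let $y_2$ be such a point. Two things can go wrong.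

First, the low ramp $BW_{y_2}$ may cut below the high bump $\Phi_{z_1}$. Write $\rho(z_1,y_2)=R+\tau$. We shall see that $\tau>0$, because $y_2$ has only one inner normal. If $\tau\ge R$, then $B_R(z_1)$ and $\overline{B_R(y_2)}$ are disjoint and there is no conflict. If $\tau<R$, take $x$ in both and put $s=R-\rho(x,z_1)>0$. Then $s+\tau\le\rho(x,y_2)\le R$, and by (F3)
\[
\Phi_{z_1}(x)=F(s)\le F(R-\tau)F(s+\tau)\le F(R-\tau)\,W_{y_2}(x).
\]
So $\Phi_{z_1}\le BW_{y_2}$ on the intersection as soon as $B\ge F(R-\tau)$, and $F(R-\tau)<1$. The condition is sharp: at the point of a minimizing geodesic from $z_1$ to $y_2$ at distance $\tau$ from $z_1$, the bump equals $F(R-\tau)$ and the low ramp equals $B$.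

Second, the low ramps end at distance $R$ from their base, and they must be discarded beyond it, since $U(z_1)=1>B$. This creates a jump in $U$ unless a ramp of the other family is already lower at that place. We shall see that, away from $M$, the low ramps end only where $d\le R-\tau$ for some $\tau>0$, so that again $B>F(R-\tau)$ suffices.

\subsection{Splitting the boundary}
Let $M=M_1\cup\dots\cup M_m$ be as in Theorem~\ref{thm:pieces}.

\begin{lemma}\label{lem:contact}
If $y\in\partial S$, $z\in M$ and $\rho(y,z)=R$, then $z=\exp_y(R\nu(y))$. Hence the \emph{contact sets} $K_i=\{y\in\partial S:\rho(y,M_i)=R\}$ are nonempty, compact and pairwise disjoint.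
\end{lemma}

\begin{proof}
The function $\rho_z$ is smooth near $y$ since $0<R<\pi$, and its restriction to $\partial S$ has a minimum at $y$, so the unit vector $\nabla\rho_z(y)$ is normal to $\partial S$. The minimizing geodesic from $y$ to $z$ has initial velocity $-\nabla\rho_z(y)=\pm\nu(y)$ and lies in $B_R(z)\subset S$ after leaving $y$. A curve leaving $y$ with velocity $-\nu(y)$ has $\chi<0$ for small times and so is outside $S$. The velocity is therefore $\nu(y)$, which proves the formula.

Each $K_i$ is closed in $\partial S$. It contains every boundary point nearest to a point of $M_i$, because $\rho(y,M)\ge R$ for all $y\in\partial S$. If $y\in K_i\cap K_j$, the point $\exp_y(R\nu(y))$ lies in $M_i\cap M_j$, so $i=j$.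
\end{proof}

We assign each boundary point to the nearest contact set:
\[
\Gamma_i=\{y\in\partial S:\rho(y,K_i)=\min_j\rho(y,K_j)\},\qquad d_i=\rho(\cdot,\Gamma_i).
\]
The sets $\Gamma_i$ are compact and cover $\partial S$, so $d=\min_id_i$ on $\overline S$. A point $y\in K_i$ has $\rho(y,K_i)=0<\rho(y,K_j)$ for $j\ne i$, so $K_i\subset\Gamma_i$ and $K_i\cap\Gamma_j=\emptyset$ for $j\ne i$.

\begin{lemma}\label{lem:tau}
There is $\tau\in(0,R)$ such that
\begin{enumerate}
\item[(S1)] on $M_i$ we have $d_i=R$, and $d_j\ge R+\tau$ for all $j\ne i$;
\item[(S2)] if $x\in\overline S\setminus M$ and $d_i(x)=R$ for some $i$, then $d(x)\le R-\tau$.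
\end{enumerate}
\end{lemma}

\begin{proof}
Let $z\in M_i$. All $d_j(z)$ are at least $d(z)=R$, and every boundary point at distance $R$ from $z$ lies in $K_i$, hence in $\Gamma_i$ and in no other $\Gamma_j$. So $d_i(z)=R$ and $d_j(z)>R$ for $j\ne i$. By compactness of the $M_i$, (S1) holds for all small $\tau$.

Let $E$ be the set of points $x$ as in (S2). We claim that $E$ is closed. Let $x_n\in E$, $x_n\to x$; passing to a subsequence, $d_i(x_n)=R$ with $i$ fixed, so $d_i(x)=R$. If $x\in M$, then $x\in M_i$ by (S1). For large $n$ we then have $d_j(x_n)>R$ for $j\ne i$, so $d(x_n)=\min_jd_j(x_n)=R$, contradicting $x_n\notin M$. Thus $x\in E$. So $E$ is compact, $d<R$ on $E$, and (S2) holds for all small $\tau$.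
\end{proof}

\subsection{The barriers}

\begin{proof}[Proof of Theorem~\ref{thm:pieces}]
Recall that $\beta_S=\beta(R)$. Let $B_0=F(R-\tau)\in(0,1)$ and $c_1,\dots,c_m\in(B_0,1]$. For $x\in\overline S$ let $I(x)=\{i:d_i(x)\le R\}$, which is nonempty since $\min_id_i=d\le R$, and define
\[
U(x)=\min_{i\in I(x)}c_iF(d_i(x)),\qquad
L(x)=\max_i\max_{z\in M_i}c_i\Phi_z(x)=\max_ic_iF\bigl((R-\rho(x,M_i))_+\bigr).
\]

\emph{Step 1: $U\in C(\overline S)$, $0\le U\le1$, and $U=0$ on $\partial S$.} Taking $j$ with $d_j(x)=d(x)$ gives $0\le U\le F(d)$, so $U\le1$, and $U$ vanishes continuously on $\partial S$. For $x_0\in S$ we describe $U$ near $x_0$.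

If $x_0\in M_i$, then $d_j>R$ near $x_0$ for $j\ne i$ by (S1). So $I(x)=\{i\}$, $d_i=d$, and
\begin{equation}\label{eq:UM}
U=c_iF(d)\quad\text{near }x_0\in M_i .
\end{equation}

If $x_0\in S\setminus M$, let $J=\{i:d_i(x_0)<R\}\ne\emptyset$. We claim that
\begin{equation}\label{eq:UJ}
U=\min_{i\in J}c_iF(d_i)\quad\text{near }x_0\in S\setminus M .
\end{equation}
Near $x_0$ the indices in $J$ belong to $I(x)$, and those with $d_i(x_0)>R$ do not. Let $d_i(x_0)=R$, and choose $j\in J$ with $d_j(x_0)=d(x_0)$. By (S2),
\[
c_jF(d_j(x_0))\le F(R-\tau)=B_0<c_i=c_iF(d_i(x_0)).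
\]
By continuity, at points $x$ near $x_0$ with $i\in I(x)$ the $i$-th term exceeds the $j$-th term, so it does not affect the minimum. This proves \eqref{eq:UJ}, and the right sides of \eqref{eq:UM} and \eqref{eq:UJ} are continuous.

\emph{Step 2: $U$ is a supersolution.} By (V2) and Lemma~\ref{lem:blocks}(ii) it suffices to find, for each $x_0\in S$, an index $i$ and a point $y$ with $0<\rho(x_0,y)\le R$ such that $U\le c_iW_y$ near $x_0$, with equality at $x_0$. If $x_0\in M_i$, take $y\in\partial S$ nearest to $x_0$ and use \eqref{eq:UM} and $d\le\min\{\rho_y,R\}$. If $x_0\notin M$, take $i\in J$ attaining the minimum in \eqref{eq:UJ} at $x_0$ and $y\in\Gamma_i$ nearest to $x_0$. Then $0<\rho(x_0,y)=d_i(x_0)<R$, and near $x_0$ we have $d_i\le\rho_y<R$, so $U\le c_iF(d_i)\le c_iW_y$.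

\emph{Step 3: $L$ is a subsolution.} $L$ is continuous and nonnegative. At $x_0\in S$ the maximum defining $L(x_0)$ is attained by some $i$ and $z\in M_i$, and $L\ge c_i\Phi_z$. Apply (V2) and Lemma~\ref{lem:blocks}(i).

\emph{Step 4: $L\le U$.} Let $x\in\overline S$, $i\in I(x)$ and $z\in M_k$. We must show $c_k\Phi_z(x)\le c_iF(d_i(x))$, and we may assume $s:=R-\rho(x,z)>0$, since otherwise the left side is $0$. If $k=i$, then $d_i(x)\ge d_i(z)-\rho(x,z)=s$ by (S1), so $c_iF(d_i(x))\ge c_iF(s)=c_k\Phi_z(x)$. If $k\ne i$, then (S1) gives $R\ge d_i(x)\ge R+\tau-\rho(x,z)=s+\tau$, and by (F3)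
\[
c_k\Phi_z(x)\le F(s)\le B_0F(s+\tau)\le c_iF(d_i(x)).
\]

\emph{Step 5: conclusion.} For $z\in M_i$ we have $U(z)=c_i$ by \eqref{eq:UM} and $L(z)\ge c_i\Phi_z(z)=c_i$, so $L=U=c_i$ on $M_i$. Proposition~\ref{prop:perron} gives a positive solution with $L\le\psi\le U$, hence $\psi=c_i$ on $M_i$.

If $M$ is disconnected, it is the disjoint union of two nonempty sets $M_1,M_2$ closed in $M$, hence compact. Choose $B\in(B_0,1)$ and let $\psi_1,\psi_B$ be the solutions for $(c_1,c_2)=(1,1)$ and $(1,B)$. Then $\psi_B/\psi_1$ equals $1$ on $M_1$ and $B$ on $M_2$, so the two solutions are not proportional.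
\end{proof}

\begin{remark}[The strong comparison principle fails]\label{rem:strong}
The solutions just built are ordered: $\psi_B\le\psi_1$. Indeed, let $L_1,U_1$ and $L_B,U_B$ be their barriers. Then $\psi_1\ge L_1\ge L_B$, so $\min\{\psi_1,\psi_B\}$ is a supersolution between $L_B$ and $U_B$, and it is at least $\psi_B$ by the definition of $\psi_B$ as an infimum. Thus two ordered positive solutions agree on $M_1$ and differ on $M_2$, which is impossible in the linear problem of Section~\ref{sec:intro}.
\end{remark}

\begin{remark}[Use of the hypotheses]\label{rem:hyp}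
The bound $c_i>B_0$ is used in Steps 1 and 4. Some such bound is necessary: join $z_1\in M_1$ to $z_2\in M_2$ by a path in $S$, let $0<r<\min d$ along the path, and choose on the path a chain of points from $z_1$ to $z_2$ with $n$ steps of length at most $r/2$; Lemma~\ref{lem:harnack} gives $\psi(z_2)\ge2^{-n}\psi(z_1)$ for every positive solution. The $C^3$ regularity of $\partial S$ enters only through Theorem~\ref{thm:known}. Our own arguments use the boundary in the bound $R<\pi$ and in Lemma~\ref{lem:contact}, where a $C^1$ function $\chi$ is enough. If some boundary point were at distance $R$ from two pieces of $M$, then (S1) could not hold, since that point would belong to some $\Gamma_j$.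
\end{remark}

\section{A domain with disconnected set of incenters}\label{sec:example}

It remains to exhibit $S$ with $M$ disconnected. The domain of Theorem~\ref{thm:answer} is a band around the equator that is wide near $\pm e_1$ and narrow where $x_1=0$; see Figure~\ref{fig:band}. We do not need to compute $M$: it is enough to know that it avoids $\{x_1=0\}$ and is symmetric.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!15] plot[domain=-90:270,samples=73] ({\x/57.3},{0.3+0.7*cos(\x)*cos(\x)})
  -- plot[domain=-90:270,samples=73] ({(180-\x)/57.3},{-0.3-0.7*cos(\x)*cos(\x)}) -- cycle;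
\draw[thick] plot[domain=-90:270,samples=73] ({\x/57.3},{0.3+0.7*cos(\x)*cos(\x)});
\draw[thick] plot[domain=-90:270,samples=73] ({\x/57.3},{-0.3-0.7*cos(\x)*cos(\x)});
\draw[dotted] (-1.571,0) -- (4.712,0);
\draw[dashed] (-1.571,-0.3) -- (-1.571,0.3);
\draw[dashed] (1.571,-0.3) -- (1.571,0.3);
\draw[dashed] (4.712,-0.3) -- (4.712,0.3);
\fill (0,0) circle (0.04) node[above] {$e_1$};
\fill (3.142,0) circle (0.04) node[above] {$-e_1$};
\node[above] at (1.571,0.45) {$x_1=0$};
\node[above] at (0,1) {$\theta=h(\omega)$};
\node[below] at (0,-1) {$\theta=-h(\omega)$};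
\end{tikzpicture}
\caption{The domain $|\theta|<h(\omega)=\varepsilon+\kappa\omega_1^2$ on $S^2$ for $\varepsilon=0.3$, $\kappa=0.7$, drawn in longitude $\phi\in[-\pi/2,3\pi/2]$ (horizontal, $\omega=(\cos\phi,\sin\phi)$, left and right edges identified) and latitude $\theta$ (vertical). On the dashed necks the distance to the boundary is at most $\varepsilon$, at $\pm e_1$ it exceeds $\varepsilon$; so the incenters avoid the necks and occur in both bulges.}
\label{fig:band}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
For $N=2$ the domain $S$ is an arc, and Theorem~\ref{thm:rigid}(d) applies. Let $N\ge3$ and let $S$ be as in the statement.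

\emph{$S$ is admissible.} The pair $(\omega,\theta)$ identifies the sphere without its poles real-analytically with $S^{N-2}\times(-\pi/2,\pi/2)$, and $0<h<\pi/2$. So $\partial S$ consists of the two disjoint real-analytic graphs $\theta=\pm h(\omega)$, near which $S$ is the set where $\chi=h(\omega)\mp\theta$ is positive, and $\partial_\theta\chi\neq0$. The domain misses the poles, and it is connected because each point is joined along its meridian to the equator $S^{N-2}\subset S$, which is connected for $N\ge3$.

\emph{Points with $x_1=0$.} For $x\in S$ we have $x_1=\cos\theta\,\omega_1$ with $\cos\theta>0$. If $x_1=0$, then $\omega_1=0$, $h(\omega)=\varepsilon$, and the meridian through $x$ reaches $\partial S$ at distance $\varepsilon-|\theta|$. So $d(x)\le\varepsilon$.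

\emph{The point $e_1$.} For $y=(\cos h(\omega)\,\omega,\pm\sin h(\omega))\in\partial S$ we have $\cos\rho(e_1,y)=\omega_1\cos h(\omega)$. If $\omega_1\le0$, this is at most $0<\cos\varepsilon$. If $\omega_1>0$, then $\varepsilon<h(\omega)<\pi/2$, and it is at most $\cos h(\omega)<\cos\varepsilon$. So $\rho(e_1,y)>\varepsilon$ for all $y$ in the compact set $\partial S$, and $d(e_1)>\varepsilon$.

\emph{$M$ is disconnected.} It follows that $R>\varepsilon$ and that $M$ does not meet $\{x_1=0\}$. The sets $M_1=M\cap\{x_1\ge0\}$ and $M_2=M\cap\{x_1\le0\}$ are therefore disjoint and compact, with union $M$. The reflection $x_1\mapsto-x_1$ is an isometry preserving $S$, hence $M$, and it exchanges $M_1$ and $M_2$, so both are nonempty. By Theorem~\ref{thm:pieces}, for some $B<1$ there are two positive solutions with $\beta=\beta_S$: one equal to $1$ on $M$, the other equal to $1$ on $M_1$ and to $B$ on $M_2$. They are not proportional.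
\end{proof}

For $N=2$ the same formula, with $S^0=\{\pm1\}$, describes two disjoint arcs of equal length, which is not a subdomain; there the heights on the two arcs are independent for the trivial reason that the arcs do not interact. For $N\ge3$ the two bulges are connected, and since $\kappa$ may be taken arbitrarily small the necks need not be thin: $S$ can be an arbitrarily small analytic perturbation of the band $|\theta|<\varepsilon$, for which uniqueness holds by Theorem~\ref{thm:rigid}(d).

Theorems~\ref{thm:pieces} and \ref{thm:rigid} do not give a full characterization of the domains with uniqueness. When $M$ is connected but the hypotheses of Theorem~\ref{thm:rigid}(d) fail, we leave the question undecided.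

\begin{thebibliography}{1}

\bibitem{BGV}
Marie-Fran\c{c}oise Bidaut-V\'eron, Marta Garcia-Huidobro, Laurent V\'eron,
\emph{Separable infinite harmonic functions in cones},
arXiv:1703.07297 (2017).

\end{thebibliography}
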